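\title{Riesz wavelets are dense in $L^2(\mathbb{R})$}

\begin{abstract}
We show that the functions $\psi$ for which $\{2^{n/2}\psi(2^nt-\ell):n,\ell\in\mathbb{Z}\}$ is a Riesz basis form a norm-dense subset of $L^2(\mathbb{R})$, which answers a question of Larson. Given $f$, we change it slightly in norm to a function $g$ and build an orthonormal wavelet $\psi_W$ with $\hat\psi_W=\chi_W$ such that the analysis operator of $g+z\psi_W$ is block triangular, with multiples of unitaries on the diagonal. Hence $g+z\psi_W$ is a Riesz wavelet for every $z\neq0$. The same proof covers every expansive dilation and every lattice in $\mathbb{R}^d$. In the dyadic case we also show that the set of Riesz wavelets is meager, and that density fails under a bound on the condition number and in the Bessel norm.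
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $D$ and $T$ be the unitary operators on $L^2(\mathbb{R})$ given by $(Df)(t)=\sqrt2\,f(2t)$ and $(Tf)(t)=f(t-1)$. A function $\psi\in L^2(\mathbb{R})$ generates the system
\[
\psi_{n,\ell}=D^nT^\ell\psi,\qquad \psi_{n,\ell}(t)=2^{n/2}\psi(2^nt-\ell),\qquad n,\ell\in\mathbb{Z}.
\]
A \emph{Riesz basis} is the image of an orthonormal basis under a bounded invertible operator. Equivalently, for our system: the linear span is dense, and there are constants $0<A\le B<\infty$, called \emph{Riesz bounds}, such that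
\begin{equation}\label{eq:riesz}
A\sum_{n,\ell}|c_{n,\ell}|^2\le\Big\|\sum_{n,\ell}c_{n,\ell}\psi_{n,\ell}\Big\|^2\le B\sum_{n,\ell}|c_{n,\ell}|^2
\end{equation}
for all finitely supported families of scalars $(c_{n,\ell})$. We call $\psi$ a \emph{Riesz wavelet} if $\{\psi_{n,\ell}\}$ is a Riesz basis of $L^2(\mathbb{R})$, and we write $\mathcal{RW}(D,T)$ for the set of Riesz wavelets.

The right inequality in \eqref{eq:riesz} says that the coefficients control the sum, and the left one says that the sum controls the coefficients. If the right inequality holds for some $B$, then $\psi$ is a \emph{Bessel generator}, and its \emph{Bessel norm} $\|\psi\|_{\mathrm{Bes}}$ is the square root of the smallest such $B$. This is the norm of the synthesis operator $c\mapsto\sum c_{n,\ell}\psi_{n,\ell}$, which depends linearly on $\psi$; so the Bessel generators form a linear space, $\|\cdot\|_{\mathrm{Bes}}$ is a norm on it, and a single nonzero coefficient gives $\|\psi\|\le\|\psi\|_{\mathrm{Bes}}$. If both inequalities hold, with no requirement on the span, then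 $\psi$ \emph{generates a Riesz sequence}. The \emph{condition number} of a Riesz wavelet is the ratio of the smallest $B$ to the largest $A$. A Riesz wavelet with $A=B=1$ is an \emph{orthonormal wavelet}. Finally, $\psi$ \emph{generates a Parseval frame} if $\sum_{n,\ell}|\langle f,\psi_{n,\ell}\rangle|^2=\|f\|^2$ for all $f\in L^2(\mathbb{R})$.

Larson \cite[Problem 2]{Larson} asks:

\begin{quote}
\emph{Is $\mathcal{RW}(D,T)$ dense in $L^2(\mathbb{R})$ in the norm topology?}
\end{quote}

Orthonormal wavelets are not dense, and not only because they have norm one. Every scalar multiple $\psi$ of an orthonormal wavelet satisfies $\langle\psi,T\psi\rangle=0$, and this equation defines a closed set that does not contain $\chi_{[0,2)}$. For Riesz wavelets such equations become inequalities whose constants may degenerate along a sequence, and the question is whether any obstruction survives.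

Operator theory suggests both answers. The function $\psi$ is a Riesz wavelet exactly when its synthesis operator is bounded and invertible from $\ell^2(\mathbb{Z}^2)$ onto $L^2(\mathbb{R})$. For square matrices $X$ and $U$ with $U$ unitary, $X+zU$ is invertible for all but finitely many $z$, so one would try $f+z\omega$ with $\omega$ an orthonormal wavelet and $z$ small. In infinite dimensions this attempt fails: Theorem~\ref{thm:limits}(iii) below gives a function $\psi_0$ such that $\psi_0+z\omega$ is not a Riesz wavelet for any orthonormal wavelet $\omega$ and any $|z|<1$. This points to a negative answer. On the other hand, $\|\psi-\psi'\|$ is only the norm of one column of the difference of the synthesis operators, so convergence in $L^2(\mathbb{R})$ means convergence of the synthesis operators on each finitely supported $c$. In this weaker sense every bounded operator $X$ on $\ell^2$ is a limit of invertible ones: if $P_s$ projects onto the first $s$ coordinates, then $P_sXP_s$ has finite spectrum, so $P_sXP_s+z_sI$ is invertible for suitable $z_s\to0$.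 This points to a positive answer, but the truncation $P_sXP_s$ is not the synthesis operator of any wavelet system. We need a truncation of the \emph{generator} that makes the spectrum small. We find one that makes it $\{0\}$: after $\hat f$ is cut off on a suitable set, the operator of the new function $g$, read in the basis of a suitably built orthonormal wavelet, has square zero.

We use the Fourier transform $\hat f(\xi)=\int f(t)e^{-2\pi it\xi}\,dt$, which is unitary on $L^2(\mathbb{R})$, and its analogue on $\mathbb{R}^d$. For a Borel set $W$ of finite Lebesgue measure $|W|$, let $\psi_W$ be the function with $\hat\psi_W=\chi_W$.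

\begin{theorem}\label{thm:dyadic}
Let $f\in L^2(\mathbb{R})$ and $\varepsilon>0$. There are $g\in L^2(\mathbb{R})$ with $\|f-g\|<\varepsilon$ and a bounded Borel set $W\subset\mathbb{R}$ with $|W|=1$ such that $\psi=g+z\psi_W$ is a Riesz wavelet for every $z\in\mathbb{C}\setminus\{0\}$. Here $\hat\psi$ is bounded with bounded support. In particular, $\mathcal{RW}(D,T)$ is dense in $L^2(\mathbb{R})$.
\end{theorem}

A matrix $M\in GL_d(\mathbb{R})$ is \emph{expansive} if all its eigenvalues have modulus greater than $1$. Put $D_Mf(x)=|\det M|^{1/2}f(Mx)$ and $T_\gamma f(x)=f(x-\gamma)$ for $f\in L^2(\mathbb{R}^d)$.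

\begin{theorem}\label{thm:general}
Let $M\in GL_d(\mathbb{R})$ be expansive and let $\Gamma\subset\mathbb{R}^d$ be a full-rank lattice. The set of $\psi$ for which $\{D_M^nT_\gamma\psi:n\in\mathbb{Z},\ \gamma\in\Gamma\}$ is a Riesz basis is dense in $L^2(\mathbb{R}^d)$. More precisely, for $f\in L^2(\mathbb{R}^d)$ and $\varepsilon>0$ there are $g,\omega\in L^2(\mathbb{R}^d)$ with $\|f-g\|<\varepsilon$ such that $g+z\omega$ has this property for all $z\ne0$. If $\Gamma=\mathbb{Z}^d$, then $\omega=\psi_W$ with $W$ bounded and $|W|=1$.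
\end{theorem}

The last theorem marks the limits of the density statement in the dyadic case. A set is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a countable union of nowhere dense sets. For $\kappa\ge1$ let $\mathcal{RW}_\kappa$ be the set of Riesz wavelets that admit Riesz bounds with $B/A\le\kappa$.

\begin{theorem}\label{thm:limits}
\begin{enumerate}
\item[(i)] Every nonzero $\psi$ in the closure $\overline{\mathcal{RW}_\kappa}$ satisfies, for all finitely supported $c$,
\[
\kappa^{-1}\|\psi\|^2\sum|c_{n,\ell}|^2\le\Big\|\sum c_{n,\ell}\psi_{n,\ell}\Big\|^2\le\kappa\|\psi\|^2\sum|c_{n,\ell}|^2 .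
\]
Hence, if $f\neq0$ does not generate a Riesz sequence, then every sequence of Riesz wavelets converging to $f$ has condition numbers tending to $\infty$.
\item[(ii)] Each $\mathcal{RW}_\kappa$ is nowhere dense, and $\mathcal{RW}(D,T)=\bigcup_{\kappa\in\mathbb{N}}\mathcal{RW}_\kappa$ is meager, with dense complement.
\item[(iii)] The function $\psi_0$ with $\hat\psi_0=\chi_{[-1/4,-1/8)\cup[1/8,1/4)}$ generates a Parseval frame, and its distance to $\mathcal{RW}(D,T)$ in the Bessel norm equals $1$. In particular, no Riesz wavelet lies at Bessel distance less than $1$ from $\psi_0$.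
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:dyadic} and \ref{thm:general} have one proof, given in Sections~\ref{sec:analysis}--\ref{sec:proof}; Theorem~\ref{thm:limits} is proved in Section~\ref{sec:limits}.

\section{The analysis operator on the Fourier side}\label{sec:analysis}

Fix an expansive $M\in GL_d(\mathbb{R})$, and put $N=M^T$, $a=|\det N|$ and $\psi_{n,k}=D_M^nT_k\psi$ for $n\in\mathbb{Z}$, $k\in\mathbb{Z}^d$. The terms defined in Section~\ref{sec:intro} now refer to the system $\{\psi_{n,k}\}$ in $L^2(\mathbb{R}^d)$. The \emph{dyadic case} is $d=1$, $M=N=a=2$; all examples are dyadic, and a reader interested only in Theorem~\ref{thm:dyadic} may substitute these values throughout.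

\subsection*{Frequencies modulo translation and modulo dilation}
Two equivalence relations on frequencies govern everything below: $\xi\sim\xi+k$ and $\xi\sim N^n\xi$. For the first, let $\tau:\mathbb{R}^d\to\mathbb{T}^d=\mathbb{R}^d/\mathbb{Z}^d$ be the quotient map. The torus carries Lebesgue measure of total mass $1$, and for nonnegative or integrable $F$ we have the periodization formula
\begin{equation}\label{eq:period}
\int_{\mathbb{R}^d}F(\xi)\,d\xi=\int_{\mathbb{T}^d}\sum_{\tau(\xi)=x}F(\xi)\,dx .
\end{equation}
In particular $|W|=|\tau(W)|$ when $\tau$ is injective on $W$.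

For the second relation we need a set of representatives, and for this a norm in which $N^{-1}$ is a strict contraction. The matrix $N$ has the eigenvalues of $M$, so the spectral radius $\lim_j\|N^{-j}\|^{1/j}$ of $N^{-1}$ is less than some $c<1$. Then $|v|_*=\sup_{j\ge0}c^{-j}|N^{-j}v|$ is finite and defines a norm on $\mathbb{R}^d$, and shifting the index $j$ gives
\begin{equation}\label{eq:contract}
|N^{-1}v|_*\le c\,|v|_*,\qquad\text{equivalently}\qquad |Nv|_*\ge c^{-1}|v|_* .
\end{equation}
We fix a Borel set $L$ with three properties: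
\begin{enumerate}
\item[(L1)] the sets $N^nL$, $n\in\mathbb{Z}$, partition $\mathbb{R}^d\setminus\{0\}$;
\item[(L2)] $L\subset\{1\le|\xi|_*\le\rho\}$ for some $\rho<\infty$;
\item[(L3)] $L$ has nonempty interior.
\end{enumerate}
In the dyadic case we take $|\cdot|_*=|\cdot|$, $c=\frac12$ and $L=[-2,-1)\cup[1,2)$. In general, $L=\{\xi:|\xi|_*\ge1>|N^{-1}\xi|_*\}$ will do. Indeed, for $\xi\neq0$ the numbers $|N^{-n}\xi|_*$ decrease strictly from $\infty$ to $0$ as $n$ runs through $\mathbb{Z}$, by \eqref{eq:contract}, so exactly one $n$ has $|N^{-n}\xi|_*\ge1>|N^{-n-1}\xi|_*$; this is (L1). The set $L$ lies in the image of the unit ball under $N$, which gives (L2), and it contains $\{1<|\xi|_*<c^{-1}\}$ by \eqref{eq:contract}, which gives (L3).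

Define $\delta:\mathbb{R}^d\setminus\{0\}\to L$ by $\delta(\xi)=N^{-n}\xi$ for $\xi\in N^nL$. For $A\subset L$ put $\widetilde A=\delta^{-1}(A)=\bigcup_nN^nA$; this set is invariant under $N$ and $N^{-1}$. Both $\tau$ and $\delta$ are Borel maps, and both send Borel sets to Borel sets: $\delta(E)=\bigcup_nN^{-n}(E\cap N^nL)$, and $\tau(E)$ corresponds to $\bigcup_k\big((E-k)\cap[0,1)^d\big)$ when $\mathbb{T}^d$ is identified with $[0,1)^d$.

\subsection*{The operator $\Theta_\varphi$}
Since $\psi_{n,k}(x)=a^{n/2}\psi(M^nx-k)$, the substitution $y=M^nx-k$ gives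
\[
\widehat{\psi_{n,k}}(\xi)=a^{-n/2}e^{-2\pi ik\cdot N^{-n}\xi}\,\hat\psi(N^{-n}\xi).
\]
For fixed $n$, the dependence on $k$ is through an exponential only. So the coefficients $\langle f,\psi_{n,k}\rangle$, $k\in\mathbb{Z}^d$, are the Fourier coefficients of one function on the torus, and it is easier to work with that function than with the sequence. For $\varphi,h\in L^2(\mathbb{R}^d)$ put
\begin{equation}\label{eq:theta}
(\Theta_\varphi h)(n,x)=\sum_{\tau(\xi)=x}h(N^n\xi)\,\overline{\varphi(\xi)},\qquad (n,x)\in\Omega=\mathbb{Z}\times\mathbb{T}^d .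
\end{equation}
The function $\xi\mapsto h(N^n\xi)\overline{\varphi(\xi)}$ is integrable by the Cauchy--Schwarz inequality, so by \eqref{eq:period} the sum converges absolutely for almost every $x$ and $(\Theta_\varphi h)(n,\cdot)\in L^1(\mathbb{T}^d)$. The map $\varphi\mapsto\Theta_\varphi$ is conjugate linear. Plancherel's theorem, the substitution $\xi\to N^n\xi$ and \eqref{eq:period} give
\begin{equation}\label{eq:coef}
\langle f,\psi_{n,k}\rangle=a^{n/2}\int_{\mathbb{R}^d}\hat f(N^n\xi)\overline{\hat\psi(\xi)}\,e^{2\pi ik\cdot\xi}\,d\xi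
=a^{n/2}\int_{\mathbb{T}^d}(\Theta_{\hat\psi}\hat f)(n,x)\,e^{2\pi ik\cdot x}\,dx .
\end{equation}
To absorb the factor $a^{n/2}$, give $\Omega$ the measure $\mu(\{n\}\times E)=a^n|E|$. Let $e_{n,k}$ be the function equal to $a^{-n/2}e^{-2\pi ik\cdot x}$ on $\{n\}\times\mathbb{T}^d$ and to $0$ elsewhere. The $e_{n,k}$ form an orthonormal basis of $L^2(\Omega)=L^2(\Omega,\mu)$. We call $\Theta_{\hat\psi}$ the \emph{analysis operator} of $\psi$.

\begin{lemma}\label{lem:analysis}
Let $\psi\in L^2(\mathbb{R}^d)$ and $\Theta=\Theta_{\hat\psi}$.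
\begin{enumerate}
\item[(a)] $\sum_{n,k}|\langle f,\psi_{n,k}\rangle|^2=\int_\Omega|\Theta\hat f|^2\,d\mu$ for all $f\in L^2(\mathbb{R}^d)$, with values in $[0,\infty]$.
\item[(b)] $\psi$ is a Bessel generator if and only if $\Theta$ is bounded from $L^2(\mathbb{R}^d)$ to $L^2(\Omega)$. Then $\Theta^*e_{n,k}=\widehat{\psi_{n,k}}$ and $\|\psi\|_{\mathrm{Bes}}=\|\Theta\|$.
\item[(c)] $\psi$ generates a Riesz sequence if and only if $\Theta$ is bounded and $\Theta^*$ is bounded below. It is a Riesz wavelet if and only if $\Theta$ is bounded and invertible, and then the best Riesz bounds are $A=\|\Theta^{-1}\|^{-2}$ and $B=\|\Theta\|^2$.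
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A function in $L^1(\mathbb{T}^d)$ lies in $L^2(\mathbb{T}^d)$ if and only if its Fourier coefficients are square summable, and then Parseval's identity holds. By \eqref{eq:coef}, $\sum_k|\langle f,\psi_{n,k}\rangle|^2=a^n\int_{\mathbb{T}^d}|(\Theta\hat f)(n,x)|^2dx$ for each $n$. Sum over $n$.

(b) Suppose the upper inequality in \eqref{eq:riesz} holds with constant $B$. For a finite index set $I$ and $c_{n,k}=\langle f,\psi_{n,k}\rangle$,
\[
\sum_I|c_{n,k}|^2=\Big\langle f,\sum_Ic_{n,k}\psi_{n,k}\Big\rangle\le\|f\|\,B^{1/2}\Big(\sum_I|c_{n,k}|^2\Big)^{1/2},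
\]
so $\sum_I|c_{n,k}|^2\le B\|f\|^2$, and $\Theta$ is bounded by (a). Conversely, let $\Theta$ be bounded. Then \eqref{eq:coef} reads $\langle\hat f,\widehat{\psi_{n,k}}\rangle=\langle\Theta\hat f,e_{n,k}\rangle$ for all $f$, that is, $\Theta^*e_{n,k}=\widehat{\psi_{n,k}}$. For finitely supported $c$ and $F=\sum c_{n,k}e_{n,k}$ this gives
\begin{equation}\label{eq:synth}
\Big\|\sum c_{n,k}\psi_{n,k}\Big\|=\|\Theta^*F\|,\qquad\sum|c_{n,k}|^2=\|F\|^2 .
\end{equation}
Such $F$ are dense in $L^2(\Omega)$, so the smallest $B$ is $\|\Theta^*\|^2=\|\Theta\|^2$.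

(c) Let $\Theta$ be bounded. By \eqref{eq:synth} and density, the lower inequality in \eqref{eq:riesz} holds with constant $A$ if and only if $\|\Theta^*F\|^2\ge A\|F\|^2$ for all $F\in L^2(\Omega)$. In that case $\Theta^*$ is injective with closed range, and the range is the closed span of the $\widehat{\psi_{n,k}}$. So $\psi$ is a Riesz wavelet if and only if $\Theta^*$ is invertible, equivalently $\Theta$ is invertible, and the largest $A$ is $\|(\Theta^*)^{-1}\|^{-2}=\|\Theta^{-1}\|^{-2}$.
\end{proof}

The next two lemmas describe the two kinds of generators that we shall add: a large one, for which only boundedness is needed, and a small one, which supplies invertibility. For $R>1$ let $K=K_R=\{1/R\le|\xi|_*\le R\}$. Let $\nu_1$ be the largest number of points of $K$ in one fiber $\tau^{-1}(x)$, and let $\nu_2$ be the largest number of sets $N^nK$ that contain one point. The number $\nu_1$ is finite because $K$ is bounded; in the dyadic case $\nu_1\le2R+1$. The number $\nu_2$ is finite because, if $N^{-n}\xi$ and $N^{-n-s}\xi$ both lie in $K$ with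 $s\ge0$, then $1/R\le c^sR$ by \eqref{eq:contract}, which bounds $s$.

\begin{lemma}\label{lem:bounded}
If $\varphi$ is bounded and vanishes outside $K$, then $\|\Theta_\varphi\|^2\le\nu_1\nu_2\|\varphi\|_\infty^2$.
\end{lemma}

\begin{proof}
The sum \eqref{eq:theta} has at most $\nu_1$ nonzero terms, so the Cauchy--Schwarz inequality gives $|(\Theta_\varphi h)(n,x)|^2\le\nu_1\|\varphi\|_\infty^2\sum_{\tau(\xi)=x}\chi_K(\xi)|h(N^n\xi)|^2$. By \eqref{eq:period},
\[
\int_\Omega|\Theta_\varphi h|^2d\mu\le\nu_1\|\varphi\|_\infty^2\sum_na^n\int_K|h(N^n\xi)|^2d\xi=\nu_1\|\varphi\|_\infty^2\sum_n\int_{N^nK}|h|^2\le\nu_1\nu_2\|\varphi\|_\infty^2\|h\|^2.\qedhere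
\]
\end{proof}

For a Borel subset $E$ of $\mathbb{R}^d$ or of $\Omega$, we regard $L^2(E)$ as the subspace of functions that vanish outside $E$.

\begin{lemma}\label{lem:indicator}
Let $W\subset\mathbb{R}^d\setminus\{0\}$ be a Borel set on which both $\tau$ and $\delta$ are injective, and let $A=\delta(W)$, $B=\tau(W)$. Then $\Theta_{\chi_W}$ vanishes on $L^2(\mathbb{R}^d\setminus\widetilde A)$ and maps $L^2(\widetilde A)$ unitarily onto $L^2(\mathbb{Z}\times B)$.
\end{lemma}

\begin{proof}
We have $\chi_W\in L^2(\mathbb{R}^d)$, since $|W|=|B|\le1$. Let $w:B\to W$ be the inverse of $\tau|_W$. The sum \eqref{eq:theta} has at most one term: $(\Theta_{\chi_W}h)(n,x)=h(N^nw(x))$ for $x\in B$, and the value is $0$ for $x\notin B$. Since $\delta|_W$ is a bijection onto $A$, each $N$-orbit in $\widetilde A$ meets $W$ exactly once, so the sets $N^nW$ partition $\widetilde A$. By \eqref{eq:period},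
\[
\int_\Omega|\Theta_{\chi_W}h|^2d\mu=\sum_na^n\int_W|h(N^n\xi)|^2d\xi=\sum_n\int_{N^nW}|h|^2=\int_{\widetilde A}|h|^2 .
\]
This proves the first claim and shows that $\Theta_{\chi_W}$ is isometric on $L^2(\widetilde A)$. Given $F\in L^2(\mathbb{Z}\times B)$, define $h$ on $\widetilde A$ by $h(N^n\xi)=F(n,\tau(\xi))$ for $\xi\in W$, $n\in\mathbb{Z}$, and $h=0$ elsewhere. The displayed identity shows that $h\in L^2(\widetilde A)$, and $\Theta_{\chi_W}h=F$.
\end{proof}

We call a Borel set $W\subset\mathbb{R}^d\setminus\{0\}$ a \emph{wavelet set} if $\tau|_W$ is a bijection onto $\mathbb{T}^d$ and $\delta|_W$ is a bijection onto $L$. Then $|W|=1$, the operator $\Theta_{\chi_W}$ is unitary by Lemma~\ref{lem:indicator}, and $\psi_W$ is an orthonormal wavelet by Lemma~\ref{lem:analysis}(c).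

\section{Triangular perturbations of a wavelet set}\label{sec:triangular}

The mechanism of the proof is already visible for the simplest dyadic wavelet set.

\begin{example}\label{ex:half}
Let $W=\frac12L=[-1,-\frac12)\cup[\frac12,1)$. It is a wavelet set: $\delta(\xi)=2\xi$ on $W$, and $[-1,-\frac12)+1=[0,\frac12)$ complements $[\frac12,1)$ in $[0,1)$. Let $\hat g=\chi_{[1/4,1/2)}$. The system generated by $g$ is defective in both possible ways. By Lemma~\ref{lem:indicator}, $\Theta_{\hat g}$ vanishes on $L^2(-\infty,0)$, so the span is not dense; and its range is the proper subspace $L^2(\mathbb{Z}\times\tau[\frac14,\frac12))$, so $\Theta_{\hat g}^*$ has a kernel and $g$ does not generate a Riesz sequence. Nevertheless $\psi=g+z\psi_W$ is a Riesz wavelet for every $z\neq0$. To see this, represent points of $\mathbb{T}$ by $x\in[0,1)$ and write out the equation $\Theta_{\hat\psi}h=F$. The function $\hat\psi$ vanishes outside $[-1,-\frac12)\cup[\frac14,1)$. If $x\in[\frac12,1)$, only $\xi=x$ contributes to \eqref{eq:theta}; if $x\in[0,\frac12)$, then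 $\xi=x-1$ contributes, and so does $\xi=x$ when $x\ge\frac14$. Thus
\begin{align*}
\bar z\,h(2^nx)&=F(n,x), && x\in[\tfrac12,1),\\
\bar z\,h(2^n(x-1))+\chi_{[1/4,1/2)}(x)\,h(2^nx)&=F(n,x), && x\in[0,\tfrac12).
\end{align*}
The first family of equations involves only positive frequencies and determines $h$ on $(0,\infty)$. In the second family the term that comes from $g$ is then known: for $x\in[\frac14,\frac12)$ we have $h(2^nx)=h(2^{n-1}\cdot2x)=\bar z^{-1}F(n-1,2x)$. So $h$ is determined on $(-\infty,0)$ as well:
\[
h(2^n(x-1))=\bar z^{-1}F(n,x)-\bar z^{-2}\chi_{[1/4,1/2)}(x)\,F(n-1,2x),\qquad x\in[0,\tfrac12).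
\]
Since $\sum_n2^n\int_{1/4}^{1/2}|F(n-1,2x)|^2dx=\sum_n2^{n-1}\int_{1/2}^1|F(n-1,y)|^2dy\le\|F\|^2$, the solution satisfies $\|h\|\le(|z|^{-1}+|z|^{-2})\|F\|$. Hence $\Theta_{\hat\psi}$ is invertible, and $g$ is a limit of Riesz wavelets.
\end{example}

The example uses two facts about $\hat g$. Its support lies in the dilation orbits of the piece $W_0=[\frac12,1)$, so it only reads values of $h$ that the first family of equations determines. Its support lies in the translation classes of the other piece $W_1=[-1,-\frac12)$, so it does not disturb the first family. These two facts are all that is needed; see Figure~\ref{fig:blocks}.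

\begin{proposition}\label{prop:triangular}
Let $W$ be a wavelet set, written as a disjoint union $W=W_0\cup W_1$ of Borel sets, and let $A_i=\delta(W_i)$, $B_i=\tau(W_i)$. Let $g$ be a Bessel generator such that $\hat g$ vanishes outside
\[
S=\{\xi\neq0:\ \delta(\xi)\in A_0,\ \tau(\xi)\in B_1\}.
\]
Then $g+z\psi_W$ is a Riesz wavelet for every $z\neq0$, with Riesz bounds
\[
A=\frac{|z|^4}{(|z|+\|g\|_{\mathrm{Bes}})^2},\qquad B=(|z|+\|g\|_{\mathrm{Bes}})^2 .
\]
\end{proposition}

\begin{proof}
The sets $A_0,A_1$ partition $L$ and the sets $B_0,B_1$ partition $\mathbb{T}^d$, so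
\[
L^2(\mathbb{R}^d)=L^2(\widetilde A_0)\oplus L^2(\widetilde A_1),\qquad L^2(\Omega)=L^2(\mathbb{Z}\times B_0)\oplus L^2(\mathbb{Z}\times B_1).
\]
By Lemma~\ref{lem:indicator} applied to $W_0$ and to $W_1$, the operator $U=\Theta_{\chi_W}=\Theta_{\chi_{W_0}}+\Theta_{\chi_{W_1}}$ is the direct sum of unitaries $U_i:L^2(\widetilde A_i)\to L^2(\mathbb{Z}\times B_i)$. The operator $\Theta_{\hat g}$ is bounded by Lemma~\ref{lem:analysis}(b). A term $h(N^n\xi)\overline{\hat g(\xi)}$ of $(\Theta_{\hat g}h)(n,x)$ vanishes unless $\xi\in S$, and then $N^n\xi\in\widetilde A_0$ and $x=\tau(\xi)\in B_1$. So $\Theta_{\hat g}$ vanishes on $L^2(\widetilde A_1)$ and has range in $L^2(\mathbb{Z}\times B_1)$. With $G:L^2(\widetilde A_0)\to L^2(\mathbb{Z}\times B_1)$ its restriction and $\psi=g+z\psi_W$,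
\begin{equation}\label{eq:matrix}
\Theta_{\hat\psi}=\bar zU+\Theta_{\hat g}=\begin{pmatrix}\bar z\,U_0&0\\ G&\bar z\,U_1\end{pmatrix}.
\end{equation}
Put $Q=U^*\Theta_{\hat g}$. It has range in $L^2(\widetilde A_1)$ and vanishes on $L^2(\widetilde A_1)$, so $Q^2=0$. Therefore $\bar zI+Q$ and $\bar z^{-1}I-\bar z^{-2}Q$ commute and have product $I-\bar z^{-2}Q^2=I$. Since $\Theta_{\hat\psi}=U(\bar zI+Q)$, it is invertible, with
\begin{equation}\label{eq:inverse}
\Theta_{\hat\psi}^{-1}=(\bar z^{-1}I-\bar z^{-2}Q)\,U^*=\begin{pmatrix}\bar z^{-1}U_0^*&0\\-\bar z^{-2}U_1^*GU_0^*&\bar z^{-1}U_1^*\end{pmatrix}.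
\end{equation}
As $\|Q\|=\|g\|_{\mathrm{Bes}}$, we get $\|\Theta_{\hat\psi}\|\le|z|+\|g\|_{\mathrm{Bes}}$ and $\|\Theta_{\hat\psi}^{-1}\|\le|z|^{-2}(|z|+\|g\|_{\mathrm{Bes}})$. Lemma~\ref{lem:analysis}(c) finishes the proof.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!20] (0,0.8) rectangle (5.2,3.6);
\draw (0,0) rectangle (6.2,3.6);
\draw (5.2,0) -- (5.2,3.6);
\draw (0,0.8) -- (6.2,0.8);
\node at (2.6,2.2) {$S$ (carries $\hat g$)};
\node at (2.6,0.4) {$W_0$};
\node at (5.7,2.2) {$W_1$};
\node at (5.7,0.4) {$\emptyset$};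
\node[below] at (2.6,0) {$A_0$};
\node[below] at (5.7,0) {$A_1$};
\node[left] at (0,0.4) {$B_0$};
\node[left] at (0,2.2) {$B_1$};
\end{tikzpicture}
\caption{Each frequency $\xi\ne0$ is placed according to its class modulo dilation (horizontal axis, $L=A_0\cup A_1$) and its class modulo integer translation (vertical axis, $\mathbb{T}^d=B_0\cup B_1$). The two pieces of the wavelet set $W=W_0\cup W_1$ fall in opposite cells, $\hat g$ is carried by the shaded cell, and the Fourier transform of $g+z\psi_W$ vanishes on the fourth cell; this makes the analysis operator triangular. Density requires $A_1$ and $B_0$ to be small.}\label{fig:blocks}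
\end{figure}

\begin{remark}\label{rem:hyp}
No smallness of $g$ relative to $z$ is assumed; the support condition replaces it. Without the support condition the conclusion can fail for all $|z|<1$, as $g=\psi_0$ in Theorem~\ref{thm:limits}(iii) shows. The Bessel condition on $g$ is necessary, since $g=\psi-z\psi_W$ is a difference of Bessel generators. The order $|z|^4$ of the lower bound cannot be improved when $g\ne0$: the lower left blocks of \eqref{eq:matrix} and \eqref{eq:inverse} give $\|\Theta_{\hat\psi}\|\ge\|g\|_{\mathrm{Bes}}$ and $\|\Theta_{\hat\psi}^{-1}\|\ge|z|^{-2}\|g\|_{\mathrm{Bes}}$, so the condition number of $\psi$ is at least $\|g\|_{\mathrm{Bes}}^4/|z|^4$.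
\end{remark}

\section{Sets with prescribed translation and dilation classes}\label{sec:matching}

In Example~\ref{ex:half} the set $S$ is $(0,\frac12)\cup[1,\frac32)\cup[2,\frac52)\cup\cdots$, which misses the negative axis and half of the positive one. To approximate an arbitrary $f$ we need $S$ to fill almost all of a large annulus $K$, so both $A_1$ and $B_0$ must have small measure. This dictates where the pieces of $W$ lie. The map $\tau$ preserves the measure of subsets of $W$, while $\delta$ multiplies measure by $a^{-n}$ on $N^nL$, so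
\[
|B_i|=\sum_n|W_i\cap N^nL|,\qquad|A_i|=\sum_na^{-n}|W_i\cap N^nL| .
\]
For $W_0$ the first sum must be small and the second close to $|L|$, which needs very negative $n$: the set $W_0$ should lie near the origin. For $W_1$ the first sum must be close to $1$ and the second small, so most of $W_1$ should lie far out.

The piece $W_0$ is easy. Choose a small set $A_1\subset L$, let $A_0=L\setminus A_1$, and take $W_0=N^{-m}A_0$ with $m$ large. Now both $A_1$ and $B_1=\mathbb{T}^d\setminus\tau(W_0)$ are prescribed, and $W_1$ must meet each dilation class in $A_1$ and each translation class in $B_1$ exactly once. There are two natural candidates, and each meets only half of the demand. The set $X=N^{-m}A_1$ near the origin covers the dilation classes but few translation classes. A set $Y$ of representatives of $B_1$ in a unit cube inside $N^jA_1$, far from the origin, covers the translation classes but not necessarily all dilation classes. We combine parts of $X$ and $Y$, as in the following case.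

\begin{example}\label{ex:hotel}
In the dyadic case take $A_1=[1,\frac32)$, $m=2$, $j=1$, and identify $\mathbb{T}$ with $[0,1)$. Then $W_0=\frac14A_0=[-\frac12,-\frac14)\cup[\frac38,\frac12)$, so $B_0=[\frac38,\frac34)$ and $B_1=[0,\frac38)\cup[\frac34,1)$. The candidates are $X=[\frac14,\frac38)$ and $Y=2+B_1=[2,\frac{19}8)\cup[\frac{11}4,3)$. Start from $Y$. Its dilation classes $\delta(Y)=\frac12Y=[1,\frac{19}{16})\cup[\frac{11}8,\frac32)$ miss the interval $J_0=[\frac{19}{16},\frac{11}8)$ of $A_1$. To cover $J_0$, add $\frac14J_0\subset X$. This duplicates the translation classes of $2+\frac14J_0\subset Y$, so remove that set. The removal uncovers the dilation classes $J_1=1+\frac18J_0$, so add $\frac14J_1$ and remove $2+\frac14J_1$, and continue with $J_{s+1}=1+\frac18J_s$. The map $u\mapsto1+\frac u8$ fixes $\frac87$, so $J_s=\frac87+8^{-s}[\frac5{112},\frac{26}{112})$, and these intervals are pairwise disjoint because $\frac{26}8<5$. Let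
\[
W_1=\bigcup_{s\ge0}\tfrac14J_s\ \cup\ \Big(Y\setminus\bigcup_{s\ge0}\big(2+\tfrac14J_s\big)\Big).
\]
The set $W_1$ arises from $Y$ by moving a part by $-2$, so $\tau$ maps it bijectively onto $B_1$. The part removed carried the dilation classes $J_1,J_2,\dots$, and the part added carries $J_0,J_1,J_2,\dots$, so $\delta$ maps $W_1$ bijectively onto $\delta(Y)\cup J_0=A_1$.
\end{example}

This is the Schr\"oder--Bernstein construction of a bijection from two injections, and it works in general.

\begin{lemma}\label{lem:matching}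
Let $A\subset L$, $B\subset\mathbb{T}^d$ and $X,Y\subset\mathbb{R}^d\setminus\{0\}$ be Borel sets. Suppose that
\begin{enumerate}
\item[(a)] $\delta|_X$ is a bijection onto $A$, and $\tau|_X$ is injective with $\tau(X)\subset B$;
\item[(b)] $\tau|_Y$ is a bijection onto $B$, and $\delta|_Y$ is injective with $\delta(Y)\subset A$.
\end{enumerate}
Then there is a Borel set $V\subset X\cup Y$ such that $\delta|_V$ is a bijection onto $A$ and $\tau|_V$ is a bijection onto $B$.
\end{lemma}

\begin{proof}
By (a) the map $\alpha=\tau\circ(\delta|_X)^{-1}:A\to B$ is injective, and by (b) the map $\beta=\delta\circ(\tau|_Y)^{-1}:B\to A$ is injective. Both send Borel sets to Borel sets, since $\alpha(E)=\tau(X\cap\delta^{-1}(E))$ and $\beta(E)=\delta(Y\cap\tau^{-1}(E))$. Let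
\[
J=\bigcup_{s\ge0}(\beta\alpha)^s\big(A\setminus\beta(B)\big),\qquad V_X=X\cap\delta^{-1}(J),\qquad V_Y=Y\setminus\delta^{-1}(J),\qquad V=V_X\cup V_Y .
\]
(In Example~\ref{ex:hotel} the terms of the union are the intervals $J_s$.) All these sets are Borel.

The map $\delta$ sends $V_X$ bijectively onto $J$ and $V_Y$ bijectively onto $\delta(Y)\setminus J=\beta(B)\setminus J$. The term $s=0$ shows $A\setminus\beta(B)\subset J$, so $\beta(B)\setminus J=A\setminus J$. Hence $V_X$ and $V_Y$ are disjoint and $\delta|_V$ is a bijection onto $A$.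

The map $\tau$ sends $V_X$ bijectively onto $\alpha(J)$. A point $y\in Y$ has $\delta(y)=\beta(\tau(y))$, so $\tau$ sends $V_Y$ bijectively onto $B\setminus\beta^{-1}(J)$. It remains to show $\beta^{-1}(J)=\alpha(J)$. In the union that defines $J$, the term $s=0$ is disjoint from $\beta(B)$ and the terms $s\ge1$ are contained in $\beta(B)$. So $J\cap\beta(B)=\bigcup_{s\ge1}(\beta\alpha)^s(A\setminus\beta(B))=\beta(\alpha(J))$, and the injectivity of $\beta$ gives $\beta^{-1}(J)=\alpha(J)$.
\end{proof}

\section{Proof of the density theorems}\label{sec:proof}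

We first treat the lattice $\mathbb{Z}^d$. Let $f\in L^2(\mathbb{R}^d)$ and $\varepsilon>0$.

\medskip\noindent\emph{Step 1: truncation.} Proposition~\ref{prop:triangular} needs a Bessel generator, and we need to know that removing a set of small measure costs little norm. Both are arranged by passing to a bounded function on an annulus. Fix a Borel representative of $\hat f$. As $R\to\infty$, the functions $\hat f\chi_{K_R}\chi_{\{|\hat f|\le R\}}$ converge to $\hat f$ in $L^2(\mathbb{R}^d)$ by dominated convergence. Fix $R>1$ such that this function, which we call $\varphi$, satisfies $\|\hat f-\varphi\|<\varepsilon/2$, and let $K=K_R$. Only finitely many of the sets $N^nL$ meet $K$: if $\xi\in L$ and $N^n\xi\in K$, then (L2) and \eqref{eq:contract} give $c^{-n}\le R$ for $n\ge0$ and $c^{|n|}\rho\ge1/R$ for $n<0$. Let $C$ be the sum of $a^n$ over these $n$. Fix $\theta>0$ with $\|\varphi\|_\infty^2(C+\nu_1)\,\theta<\varepsilon^2/4$.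

\medskip\noindent\emph{Step 2: the sets $A_i$, $B_i$ and $W_0$.} By (L3), $L$ contains an open $|\cdot|_*$-ball $A_1$ with $|A_1|\le\theta$; let $\xi_0$ be its center and $r$ its radius. By \eqref{eq:contract}, $|v|_*<c^{-j}r$ implies $|N^{-j}v|_*<r$, so $N^jA_1$ contains the ball of radius $c^{-j}r$ about $N^j\xi_0$. The point $N^j\xi_0$ lies in a cube $k+[0,1)^d$ with $k\in\mathbb{Z}^d$. Once $c^{-j}r$ exceeds the $|\cdot|_*$-diameter of the unit cube, we have
\begin{equation}\label{eq:cube}
k+[0,1)^d\subset N^jA_1 .
\end{equation}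
Fix such $j$ and $k$. By (L2) and \eqref{eq:contract}, $N^{-m}L\subset\{|\xi|_*\le c^m\rho\}$ for $m\geq 0$, so we can fix $m$ with $N^{-m}L\subset[-\frac12,\frac12)^d$ and $a^{-m}|L|\le\theta$. Then $\tau$ is injective on $N^{-m}L$. Put
\[
A_0=L\setminus A_1,\qquad W_0=N^{-m}A_0,\qquad B_0=\tau(W_0),\qquad B_1=\mathbb{T}^d\setminus B_0 .
\]
The maps $\delta$ and $\tau$ send $W_0$ bijectively onto $A_0$ and $B_0$, and $|B_0|\le a^{-m}|L|\le\theta$.

\medskip\noindent\emph{Step 3: the set $W_1$.} Apply Lemma~\ref{lem:matching} to $A_1$, $B_1$ and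
\[
X=N^{-m}A_1,\qquad Y=\big(k+[0,1)^d\big)\cap\tau^{-1}(B_1).
\]
Hypothesis (a) holds: $\delta$ acts on $X$ as $N^m$, and $X$ and $W_0$ are disjoint subsets of $N^{-m}L$, on which $\tau$ is injective, so $\tau(X)$ is disjoint from $B_0$. Hypothesis (b) holds: $\tau$ maps the cube bijectively onto $\mathbb{T}^d$, and by \eqref{eq:cube} the map $\delta$ acts on $Y$ as $N^{-j}$, with values in $A_1$. The lemma gives a Borel set $W_1\subset X\cup Y$ that $\delta$ and $\tau$ send bijectively onto $A_1$ and $B_1$. Since $A_0,A_1$ partition $L$ and $B_0,B_1$ partition $\mathbb{T}^d$, the sets $W_0,W_1$ are disjoint and $W=W_0\cup W_1$ is a wavelet set. It is contained in $N^{-m}L\cup(k+[0,1)^d)$, hence bounded, and $|W|=1$.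

\medskip\noindent\emph{Step 4: the function $g$.} Let $S$ be as in Proposition~\ref{prop:triangular} and let $\hat g=\varphi\chi_S$. A point of $K\setminus S$ lies in $\widetilde A_1$ or in $\tau^{-1}(B_0)$. The set $K\cap\widetilde A_1$ is covered by those $N^nA_1$ for which $N^nL$ meets $K$, so $|K\cap\widetilde A_1|\le C|A_1|$. By \eqref{eq:period}, $|K\cap\tau^{-1}(B_0)|=\int_{B_0}\sum_{\tau(\xi)=x}\chi_K(\xi)\,dx\le\nu_1|B_0|$. Hence
\[
|K\setminus S|\le C|A_1|+\nu_1|B_0|\le(C+\nu_1)\theta,\qquad\|\varphi-\hat g\|^2\le\|\varphi\|_\infty^2|K\setminus S|<\varepsilon^2/4,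
\]
and $\|f-g\|<\varepsilon$. By Lemmas~\ref{lem:bounded} and \ref{lem:analysis}(b), $g$ is a Bessel generator, so by Proposition~\ref{prop:triangular} the function $\psi=g+z\psi_W$ is a Riesz wavelet for every $z\ne0$. Its Fourier transform $\varphi\chi_S+z\chi_W$ is bounded and vanishes outside the bounded set $K\cup W$. Finally $\|\psi_W\|=|W|^{1/2}=1$, so $\|f-\psi\|\le\|f-g\|+|z|<\varepsilon$ when $0<|z|<\varepsilon-\|f-g\|$.

\medskip
The dyadic case of Steps 1--4 is Theorem~\ref{thm:dyadic}, and the general case is Theorem~\ref{thm:general} for $\Gamma=\mathbb{Z}^d$.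

\medskip\noindent\emph{Step 5: general lattices.} Let $\Gamma=P\mathbb{Z}^d$ with $P\in GL_d(\mathbb{R})$, and let $M'=P^{-1}MP$, which has the eigenvalues of $M$ and so is expansive. The operator $D_Pf(x)=|\det P|^{1/2}f(Px)$ is unitary. From $Px-Pk=P(x-k)$ we get $D_PT_{Pk}=T_kD_P$, and from $MP=PM'$ we get $D_PD_M=D_{M'}D_P$. So $D_P$ maps $D_M^nT_{Pk}\psi$ to $D_{M'}^nT_kD_P\psi$, and the system of $\psi$ for $(M,\Gamma)$ is a Riesz basis if and only if the system of $D_P\psi$ for $(M',\mathbb{Z}^d)$ is one. Apply Steps 1--4 to $M'$ and $D_Pf$ to obtain $g'$ and $W$, and put $g=D_P^{-1}g'$, $\omega=D_P^{-1}\psi_W$. Then $\|f-g\|<\varepsilon$ and $g+z\omega\to g$ as $z\to0$, which completes the proof of Theorem~\ref{thm:general}. \qed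

\begin{remark}
In the dyadic case the choices can be made explicit. Of $A_1$ we used only that it is a Borel subset of $L$ of small measure that satisfies \eqref{eq:cube}, and $A_1=[1,1+2^{-j})$ satisfies it with $k=2^j$. Any $m\ge2$ makes $\tau$ injective on $2^{-m}L$. Since $2^nL$ meets $K$ only if $2^n\le R$, we have $C\le2R$, and Step~4 gives $|K\setminus S|\le2R\cdot2^{-j}+(2R+1)2^{1-m}$. Example~\ref{ex:hotel} is the case $j=1$, $m=2$.
\end{remark}

\begin{remark}
Expansiveness of $M$ enters only through \eqref{eq:contract}, which is used in four ways: to construct $L$; to bound the overlaps of dilates ($\nu_2$ and $C$); to shrink $L$ into a cube on which $\tau$ is injective, for hypothesis (a) of Lemma~\ref{lem:matching}; and to enlarge the small set $A_1$ until it contains a unit cube, for hypothesis (b). Some condition on $M$ is needed: for $M=I$ each element of the system is repeated, so the lower inequality in \eqref{eq:riesz} fails for every $\psi$.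
\end{remark}

\section{Condition numbers, category and the Bessel norm}\label{sec:limits}

We return to the dyadic case and prove Theorem~\ref{thm:limits}.

\begin{proof}[Proof of \textup{(i)}]
The point is that a bound on $B/A$ ties both constants to the norm of the generator, so they survive a limit. Let $\psi^{(s)}\in\mathcal{RW}_\kappa$ converge to $\psi$, with Riesz bounds $A_s,B_s$ such that $B_s\le\kappa A_s$. A single nonzero coefficient in \eqref{eq:riesz} gives $A_s\le\|\psi^{(s)}\|^2\le B_s$. Hence $A_s\ge B_s/\kappa\ge\|\psi^{(s)}\|^2/\kappa$ and $B_s\le\kappa A_s\le\kappa\|\psi^{(s)}\|^2$, so the inequalities in (i) hold for each $\psi^{(s)}$. For fixed finitely supported $c$,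
\[
\Big\|\sum c_{n,\ell}\psi^{(s)}_{n,\ell}-\sum c_{n,\ell}\psi_{n,\ell}\Big\|\le\|\psi^{(s)}-\psi\|\sum|c_{n,\ell}|\to0,
\]
so the inequalities pass to $\psi$. Now let Riesz wavelets converge to $f\ne0$ with condition numbers that do not tend to $\infty$. Along a subsequence the condition numbers are at most some $\kappa$, so $f\in\overline{\mathcal{RW}_\kappa}$, and $f$ generates a Riesz sequence with bounds $\kappa^{-1}\|f\|^2>0$ and $\kappa\|f\|^2$.
\end{proof}

The growth $\|g\|_{\mathrm{Bes}}^4/|z|^4$ found in Remark~\ref{rem:hyp} is an instance of this phenomenon.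

\begin{proof}[Proof of \textup{(ii)}]
All the sets in question lie in the linear space $\mathcal{B}$ of Bessel generators, and we show that $\mathcal{B}$ has dense complement.

First, if $\psi\in\mathcal{B}$ and $B=\|\psi\|_{\mathrm{Bes}}^2$, then $|\hat\psi|^2\le B$ almost everywhere. Fix $k\in\mathbb{Z}$ and $B'>B$, let $E=\{\xi\in[k,k+1):|\hat\psi(\xi)|^2\ge B'\}$ and $h=\hat\psi\chi_E$. In $(\Theta_{\hat\psi}h)(0,x)$ only the point $\xi\in[k,k+1)$ with $\tau(\xi)=x$ contributes, with value $|\hat\psi(\xi)|^2\chi_E(\xi)$. By Lemma~\ref{lem:analysis}(b),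
\[
B'\int_E|\hat\psi|^2\le\int_E|\hat\psi|^4\le\|\Theta_{\hat\psi}h\|^2\le B\int_E|\hat\psi|^2<\infty .
\]
So $\int_E|\hat\psi|^2=0$, and $|E|=0$ because $|\hat\psi|^2\ge B'>0$ on $E$.

Let $\hat u(\xi)=|\xi|^{-1/4}\chi_{(0,1)}(\xi)$. Then $\|u\|^2=\int_0^1\xi^{-1/2}d\xi=2$ and $\hat u$ is not essentially bounded, so $u\in L^2(\mathbb{R})\setminus\mathcal{B}$. For $v\in\mathcal{B}$ and $t>0$ the function $v+tu$ is not in $\mathcal{B}$, since $\mathcal{B}$ is a linear space, and $v+tu\to v$ as $t\to0$. Hence the complement of $\mathcal{B}$ is dense.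

By (i), and since $0\in\mathcal{B}$, we have $\overline{\mathcal{RW}_\kappa}\subset\mathcal{B}$, so $\overline{\mathcal{RW}_\kappa}$ has empty interior. Every Riesz wavelet lies in $\mathcal{RW}_\kappa$ for every integer $\kappa\ge B/A$, so $\mathcal{RW}(D,T)$ is the union of the $\mathcal{RW}_\kappa$, $\kappa\in\mathbb{N}$, and is meager. Its complement contains that of $\mathcal{B}$ and is therefore dense.
\end{proof}

\begin{proof}[Proof of \textup{(iii)}]
Let $E=[-\frac14,-\frac18)\cup[\frac18,\frac14)=\frac18L$. The map $\delta$ sends $E$ bijectively onto $L$, and $\tau$ is injective on $E\subset[-\frac12,\frac12)$ with $|\tau(E)|=\frac14$. By Lemma~\ref{lem:indicator}, $\Theta_0=\Theta_{\chi_E}$ is an isometry of $L^2(\mathbb{R})$ onto $L^2(\mathbb{Z}\times\tau(E))\neq L^2(\Omega)$. By Lemma~\ref{lem:analysis}(a), $\psi_0$ generates a Parseval frame. The adjoint $\Theta_0^*$ vanishes on the nonzero subspace $L^2(\mathbb{Z}\times(\mathbb{T}\setminus\tau(E)))$, so it is not invertible.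

Suppose that $\psi$ is a Riesz wavelet with $\|\psi-\psi_0\|_{\mathrm{Bes}}<1$, and let $\Theta=\Theta_{\hat\psi}$. Since $\Theta_0^*\Theta_0=I$ and $\|\Theta_0^*\|=1$,
\[
\|\Theta_0^*\Theta-I\|=\|\Theta_0^*(\Theta-\Theta_0)\|\le\|\Theta-\Theta_0\|<1,
\]
so $\Theta_0^*\Theta$ is invertible by the Neumann series. The operator $\Theta$ is invertible by Lemma~\ref{lem:analysis}(c). Then $\Theta_0^*=(\Theta_0^*\Theta)\Theta^{-1}$ is invertible, a contradiction. So the distance is at least $1$. If $W$ is a wavelet set and $t>0$, then $t\psi_W$ is a Riesz wavelet and $\|\psi_0-t\psi_W\|_{\mathrm{Bes}}\le\|\Theta_0\|+t\|\Theta_{\chi_W}\|=1+t$. So the distance equals $1$.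
\end{proof}

The function $\psi_0$ shows how the proof of Theorem~\ref{thm:dyadic} passes an obstruction that no perturbation small in the Bessel norm can pass. For $f=\psi_0$ and $R\ge8$, Step~1 gives $\varphi=\chi_E$, and Step~4 replaces it by $\chi_{E\cap S}$. The change $\chi_{E\setminus S}$ has $L^2$ norm $|E\setminus S|^{1/2}$, which is as small as we wish. By Lemma~\ref{lem:indicator}, its analysis operator has norm exactly $1$ as soon as $|E\setminus S|>0$.

\begin{thebibliography}{1}
\bibitem{Larson} David R. Larson, \emph{Unitary systems and wavelet sets}, arXiv:math/0604619 (2006).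
\end{thebibliography}
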